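# Checking a chord diagram one neighborhood at a time

## 1. Circle graphs with a dominating vertex

All graphs $G$ are connected, have $n$ vertices, and carry distinct identifiers. Each identifier is an integer in $\{1,\dots,n^c\}$ for a constant $c$, so it has $O(\log n)$ bits.

**Definition (proof labeling scheme).** A prover gives each vertex a bit string, its certificate. Each vertex then runs a verification algorithm whose only input is its own identifier, its own certificate, and the certificates of its neighbors (one per neighbor, so equal certificates are counted separately), and it accepts or rejects. This is a proof labeling scheme for a graph class $\mathcal C$ if for every $G\in\mathcal C$ some assignment of certificates makes all vertices accept, and for every $G\notin\mathcal C$ every assignment makes at least one vertex reject. Its complexity is the maximum number of bits of a certificate, as a function of $n$. If $\mathcal C$ has a scheme of complexity $f(n)$, we say that $\mathcal C$ has local complexity $f(n)$.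

Note that a vertex does not see the identifiers of its neighbors, nor which of its neighbors are adjacent to each other. Here is a first small example; we use it throughout. Each vertex $v$ stores a root field (meant to be the identifier of one chosen vertex $r$) and a nonnegative integer $d(v)$ (meant to be the distance to $r$), and checks the following.

**(T)** All neighbors have the same root field as $v$. For each neighbor $u$, $|d(u)-d(v)|\le 1$. If $d(v)=0$, the identifier of $v$ equals the root field. If $d(v)>0$, some neighbor $u$ has $d(u)=d(v)-1$.

**Lemma 1.** If (T) holds at all vertices, then exactly one vertex $r$ has $d(r)=0$, and $d(v)$ is the distance from $v$ to $r$ for all $v$.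

*Proof.* Since $G$ is connected, the root field is the same everywhere. A vertex of minimum $d$ has no neighbor with smaller $d$, so it has $d=0$, and its identifier is the root field. Identifiers are distinct, so there is only one such vertex $r$. Along an edge $d$ changes by at most $1$, so $d(v)\le\mathrm{dist}(v,r)$. Following neighbors of decreasing $d$ from $v$ we reach $r$ in $d(v)$ steps, so $\mathrm{dist}(v,r)\le d(v)$. $\square$

For example, (T) together with the check $d(v)\in\{0,1\}$ is a scheme of complexity $O(\log n)$ for the graphs that have a dominating vertex, that is, a vertex adjacent to all others.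

**Definition (circle graph).** A circle graph is the intersection graph of chords of a circle.

We may assume that the $2n$ endpoints are distinct. Indeed, if several chords share an endpoint $P$, list them as $c_1,\dots,c_t$ by the clockwise order from $P$ of their other endpoints, and spread their endpoints at $P$ clockwise in this order, within a small interval around $P$. If $P_1,P_2$ are the new endpoints of two of these chords and $Q_1,Q_2$ the other ones, the clockwise order is $P_1,P_2,Q_1,Q_2$, so the two chords still meet. Other intersections are unchanged. If $Q_1=Q_2$, the order at $P$ is arbitrary, and treating the point $Q_1=Q_2$ in the same way afterwards gives again $P_1,P_2,Q_1,Q_2$.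

Now cut the circle open. A chord becomes a pair $a<b$ of reals, and
$$(a,b),\ (a',b')\ \text{ cross}\quad\text{iff}\quad a<a'<b<b'\ \text{ or }\ a'<a<b'<b.$$
So $G$ is a circle graph iff we can assign to its vertices chords with distinct endpoints such that two vertices are adjacent iff their chords cross. By rotating the circle we may assume, for any vertex $r$ we like, that $a(r)=0$ and that the other endpoints are $1,\dots,2n-1$.

**Example.** We keep five vertices $v,u,r,u',w$ and two diagrams. In both of them $r=(0,3)$, $u'=(1,8)$, $u=(2,5)$.

- Diagram A: $v=(4,6)$, $w=(7,9)$. The crossing pairs are $vu$, $ur$, $ru'$, $u'w$, so this is a path $P_5$ in the order $v,u,r,u',w$.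
- Diagram B: $v=(4,7)$, $w=(6,9)$. The pair $vw$ crosses in addition ($4<6<7<9$), and this is a cycle $C_5$.

Can a prover convince the vertices with $O(\log n)$ bits each that $G$ is a circle graph? The natural certificate of a vertex is its own chord. Every vertex can check that its chord crosses those of its neighbors. The difficulty is the converse: somebody must notice if two chords cross although their vertices are not adjacent. If there is a dominating vertex, this is easy.

**Proposition 1.** The class of circle graphs with a dominating vertex has a proof labeling scheme with certificates of $O(\log n)$ bits.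

*Proof.* The prover picks a dominating vertex $r$ and a diagram with $a(r)=0$ and other endpoints $1,\dots,2n-1$. Each vertex stores the identifier of $r$, the number $d\in\{0,1\}$, and its chord. Each $v\ne r$ also stores the number $\alpha(v)$ of its neighbors other than $r$. The checks are (T), $d\in\{0,1\}$, and:

- at $v$ with $d(v)=1$: $1\le a(v)<b(v)$, the chord of $v$ crosses the chord of each neighbor, and $\alpha(v)$ is the number of neighbors $v'$ with $d(v')=1$;
- at $r$: $a(r)=0<b(r)$, all endpoints of $r$ and of its neighbors are distinct, and for each neighbor $w$ the number of other neighbors of $r$ whose chord crosses the chord of $w$ is $\alpha(w)$.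

In an honest assignment all checks hold. Conversely, suppose all vertices accept. By Lemma 1 and $d\le1$, the vertex $r$ is dominating, so it sees all chords, and all endpoints are distinct. The chord of $r$ crosses all others. Let $w\ne r$. Let $X$ be the set of neighbors of $w$ other than $r$, and $Y$ the set of vertices other than $r,w$ whose chord crosses that of $w$. Then $X\subseteq Y$, since neighbors cross. Also $|X|=\alpha(w)$ by the check at $w$, and $|Y|=\alpha(w)$ by the check at $r$. So $X=Y$, and the chords represent $G$. $\square$

The point is that $r$ does not see the edges among its neighbors, but it sees the crossings. One inclusion is checked on the edges, so equality of two numbers is enough.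

In a general circle graph no vertex sees all chords. We can still fix a root and build the diagram layer by layer, each vertex supervising its neighbors in the next layer. Three things may now go wrong unseen: two endpoints may coincide, a chord may cross chords far away, and two crossing chords may be seen by no common vertex.

## 2. The logarithmic bounds

The following question is posed by Oscar Defrain, Louis Esperet, Aurélie Lagoutte, Pat Morin and Jean-Florent Raymond in "Local certification of geometric graph classes", arXiv:2311.16953 (2023): does the class of circle graphs have logarithmic local complexity, that is, a scheme with certificates of $O(\log n)$ bits? Circle graphs are a subclass of segment graphs and of string graphs. For the closely related class of permutation graphs, local complexity $O(\log n)$ is known.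

**Theorem 1.** Circle graphs admit a proof labeling scheme (in the model above) with certificates of $O(\log n)$ bits. Moreover the certificates contain a chord diagram; any chord diagram representing $G$, with any vertex chosen as root, can be used by the prover; and if all vertices accept, the diagram written in the certificates represents $G$ exactly.

**Theorem 2.** Every proof labeling scheme for circle graphs uses certificates of at least $\frac12\log_2\frac{n-2}{5}-1$ bits on some $n$-vertex circle graph (each $n\ge7$), for every range of identifiers, even if $n$ is known to all vertices. Hence the local complexity of circle graphs is $\Theta(\log n)$.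

Sections 3 to 9 prove Theorem 1, and Section 10 proves Theorem 2.

## 3. Distance layers, points and arcs

Let chords be given, with $a(r)=0$ and all other endpoints positive. Let $d$ be the distance to $r$ in $G$, let $L_k$ be the set of vertices at distance $k$, let $A_k=L_0\cup\dots\cup L_k$, and $K=\max d$.

**Definition (points, arcs, covering).** The points of a vertex $v\ne r$ are $a(v)$, an opening, and $b(v)$, a closing. The only point of $r$ is $b(r)$. The vertex is the owner of its points. $E_k$ is the set of points of vertices of $A_k$. A level-$k$ arc is a connected component of $(0,\infty)\setminus E_k$. We write it $J=(p,q)$; possibly $p=0$ or $q=\infty$, and these two are not points. A vertex $v$ covers a point $e$ if $a(v)<e<b(v)$.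

In diagrams A and B, $L_1=\{u,u'\}$, $L_2=\{v,w\}$, $E_0=\{3\}$, $E_1=\{1,2,3,5,8\}$, and the level-1 arcs are $(0,1),(1,2),(2,3),(3,5),(5,8),(8,\infty)$. The vertex $v$ covers only the point $5$ of $E_1$, and $w$ only the point $8$.

For the rest of this section the chords form a diagram of $G$. The next lemma says that a new chord has a very simple position relative to the earlier layers.

**Lemma 2.** Let $v\in L_{k+1}$. The points of $E_k$ covered by $v$ belong to pairwise distinct vertices, and these vertices are exactly the neighbors of $v$ in $L_k$.

*Proof.* A vertex $u\in A_k$ with exactly one endpoint in $(a(v),b(v))$ crosses $v$, so it is adjacent to $v$ and lies in $L_k$. Conversely, each neighbor of $v$ in $L_k$ has exactly one endpoint in $(a(v),b(v))$, and this endpoint is a point, since $0$ is not covered.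

It remains to exclude that some $u\in A_k$ has both endpoints in $(a(v),b(v))$. Suppose so. Then $u\ne r$, because $a(r)=0$. Follow a shortest path from $u$ to $r$. Since $r$ is not nested inside $v$, there is a first vertex $u'$ on the path that is not nested inside $v$. It satisfies $d(u')\le d(u)-1\le k-1$, so $u'\ne v$. It crosses its predecessor, which is nested inside $v$, so $u'$ has an endpoint in $(a(v),b(v))$; as it is not nested, it has exactly one. So $u'$ is adjacent to $v$, although $d(u')\le k-1$ and $d(v)=k+1$, a contradiction. $\square$

Each $v\in L_{k+1}$ has a neighbor in $L_k$, so it covers at least one point of $E_k$. Let $f(v)$ and $g(v)$ be the smallest and the largest point of $E_k$ covered by $v$. Then $a(v)$ lies in the level-$k$ arc with right end $f(v)$, and $b(v)$ in the level-$k$ arc with left end $g(v)$. For a level-$k$ arc $J=(p,q)$ put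
$$C_J=\{v\in L_{k+1}: g(v)=p\},\qquad O_J=\{w\in L_{k+1}: f(w)=q\}.$$
These are the chords that close in $J$ and the chords that open in $J$: the points of $L_{k+1}$ in $J$ are exactly the closings $b(v)$, $v\in C_J$, and the openings $a(w)$, $w\in O_J$. The sets are disjoint, since $f(v)\le g(v)$ and $p<q$. By Lemma 2 the owner of $p$ sees all of $C_J$ (if it is nonempty), and the owner of $q$ sees all of $O_J$. For $v\in C_J$ and $w\in O_J$,
$$v,w\text{ are adjacent}\quad\text{iff}\quad a(w)<b(v). \tag{1}$$
Indeed, if $a(w)<b(v)$, then $a(v)<p<a(w)<b(v)<q<b(w)$. If $a(w)>b(v)$, the two chords are disjoint intervals.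

Call $J$ mixed if some opening of $O_J$ is smaller than some closing of $C_J$. In both diagrams the arc $J=(5,8)$ has $C_J=\{v\}$ and $O_J=\{w\}$. It is not mixed in A ($6<7$) and it is mixed in B.

**Two kinds of crossings inside a layer.** Let $v,w\in L_{k+1}$ with $a(v)<a(w)<b(v)<b(w)$. Either some point of $E_k$ lies in $(a(w),b(v))$. Then so does $f(w)$, both chords cover $f(w)$, and the owner of $f(w)$ sees both vertices. Or no point of $E_k$ lies there; then $a(w)$ and $b(v)$ lie in the same level-$k$ arc $J$, with $v\in C_J$ and $w\in O_J$. In this case the two vertices may have no common neighbor.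

## 4. Counting in each layer, and a non-circle graph that slips through

The obvious generalization of Proposition 1 is this. Each vertex stores $\mathrm{id}(r)$, $d(v)$ and its chord. Each $v\in L_{k+1}$ also stores $f(v)$ and the number $\alpha(v)$ of its neighbors in $L_{k+1}$ that cover $f(v)$. Check (T); check that neighbors cross; let $v$ check $f(v)$ against its neighbors in $L_k$ and recount $\alpha(v)$; and let the owner of each point $e$ check, for each neighbor $w$ in the next layer with $f(w)=e$, that exactly $\alpha(w)$ of its other neighbors in that layer cover $e$ and cross $w$. This handles the first kind of crossing. It is blind to the second kind, and the resulting scheme is wrong.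

Let $m=32$. Let $B$ be a bipartite graph with sides $\{v_1,\dots,v_m\}$, $\{w_1,\dots,w_m\}$ that is not a circle graph. Such a $B$ exists by counting. A circle graph on $64$ labeled vertices is determined by an assignment of the $128$ endpoints to the positions $1,\dots,128$, so there are at most $128!\le128^{128}=2^{896}$ of them, but there are $2^{32\cdot32}=2^{1024}$ choices of $B$. Let $G$ consist of $B$ and vertices $r,u,u'$ with edges $ru$, $ru'$, all $uv_i$ and all $u'w_j$. It is connected. It contains $B$ as an induced subgraph, and an induced subgraph of a circle graph is a circle graph (delete chords), so $G$ is not a circle graph.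

Give the vertices the chords with endpoints in this order, at positions $0,1,2,\dots$:
$$a(r),\ a(u'),\ a(u),\ b(r),\ a(v_1),\dots,a(v_m),\ b(u),\ a(w_1),\dots,a(w_m),\ b(v_m),\dots,b(v_1),\ b(u'),\ b(w_m),\dots,b(w_1).$$
(For $m=1$ this is diagram B.) The chords $v_i$ are pairwise nested, and so are the $w_j$; every $v_i$ crosses every $w_j$; and neighbors in $G$ cross. We have $L_1=\{u,u'\}$ and $L_2$ is the rest. The fields are $f(u)=f(u')=b(r)$, $f(v_i)=b(u)$, $f(w_j)=b(u')$. Neighbors of $v_i$ in $L_2$ are among the $w_j$, which open after $b(u)$; neighbors of $w_j$ in $L_2$ are among the $v_i$, which close before $b(u')$; and $u,u'$ are not adjacent. So all $\alpha$ are $0$. The recounts also give $0$: $u$ sees only the nested chords $v_i$, $u'$ only the nested chords $w_j$, and $r$ sees $u$ nested in $u'$. All vertices accept.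

So the whole difficulty sits in the arc $J=(b(u),b(u'))$: the owner of its left end sees the closings, the owner of its right end sees the openings, and nobody compares them.

## 5. One number per arc, inherited along nested arcs

**Separating by a shared number.** Suppose that $J=(p,q)$ is not mixed, so all closings in $J$ come before all openings. If the owners $u_p,u_q$ of the two ends know the same number $z\in J$ between them, then $u_p$ can check that its closings are below $z$, and $u_q$ that its openings are above $z$. No further communication is needed. In diagram A, $z=6\frac12$ works for $J=(5,8)$. For the false chords $v=(4,7)$, $w=(6,9)$ on the graph $P_5$ we would need $7<z<6$.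

But who guarantees that $u_p$ and $u_q$ hold the same number? Let $J=(p,q)$ be a level-$(k+1)$ arc whose ends both belong to $L_{k+1}$, inside a level-$k$ arc $I$.

- If $p,q$ are both closings, the owner of the left end of $I$ sees $u_p$ and $u_q$. If both are openings, the owner of the right end of $I$ does.
- If $p$ is an opening and $q$ a closing, then $u_p$ and $u_q$ are adjacent by (1).
- If $p$ is a closing and $q$ an opening, possibly no vertex sees both $u_p$ and $u_q$. If $I$ is mixed, there is a way around: a closing of $C_I$ beyond $q$ belongs to a vertex that is adjacent to $u_q$ and has a common neighbor with $u_p$; an opening of $O_I$ before $p$ helps symmetrically. If $I$ is not mixed, there is no such relay. But then $J$ is the only place in $I$ where a closing is followed by an opening. So $J$ can inherit the number of $I$: the owner of the left end of $I$ passes it to $u_p$, and the owner of the right end of $I$ passes it to $u_q$.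

This is the idea of the proof. Inheritance means that the number of $I$ must already lie in $J$, so the prover chooses the numbers from the deepest layer upwards. In a mixed arc one number could not lie in all subarcs, and it need not.

**Definition (the numbers $z(J)$).** Let a diagram of $G$ with endpoints $0,1,\dots,2n-1$ be given. For each level-$k$ arc $J=(p,q)$ define $z(J)\in J\cap(\mathbb Z+\frac12)$ by descending induction on $k$.

- If $k=K$ or $J$ is mixed, $z(J)=p+\frac12$.
- If $k<K$ and $J$ is not mixed, let $J'$ be the interval from the last closing of $C_J$ (or $p$ if $C_J=\emptyset$) to the first opening of $O_J$ (or $q$ if $O_J=\emptyset$), and put $z(J)=z(J')$.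

Since the ends of arcs are integers or $\infty$, $p+\frac12\in J$. In the second case all closings in $J$ are below all openings in $J$, so $J'$ contains no point of $E_{k+1}$ and its ends lie in $E_{k+1}\cup\{0,\infty\}$. So $J'$ is a level-$(k+1)$ arc, and $z(J')\in J'\subseteq J$.

For a point $x$ of a vertex of $L_k$ let $\lambda(x)$ and $\rho(x)$ be the values $z$ of the level-$k$ arcs immediately left and right of $x$. Note that the level is that of the owner of $x$.

**Example.** Consider the path $x,v,u,r,u',w,y$ with the diagram
$$r=(0,3),\ u'=(1,12),\ u=(2,5),\ v=(4,7),\ x=(6,8),\ y=(9,11),\ w=(10,13).$$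
The crossings are $ru,ru',uv,u'w,vx,wy$ and no others. Here $K=3$. The level-1 arc $(5,12)$ has closing $7$ (of $v$) and opening $10$ (of $w$) and is not mixed. The level-2 arc $(7,10)$ has closing $8$ (of $x$) and opening $9$ (of $y$) and is not mixed. So $z((5,12))=z((7,10))=z((8,9))=8\frac12$. The vertices $v$ and $w$ must check $8<8\frac12$ and $9>8\frac12$, and they have no common neighbor. They get the same number along the chain $\rho(7)=\rho(5)$ (checked by $u$), $\rho(5)=\lambda(12)$ (checked by $r$, which sees both closings $5$ and $12$), $\lambda(12)=\lambda(10)$ (checked by $u'$).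

## 6. The certificates

Let $G$ be a connected circle graph with a diagram and a root $r$ as above. Every vertex $v$ stores $\mathrm{id}(r)$ and $d(v)$. The root stores $b(r),\lambda(b(r)),\rho(b(r))$. A vertex $v\in L_{k+1}$, $k\ge0$, stores:

1. $a(v),b(v)$, and $\lambda,\rho$ of both points;
2. $f(v)$, $g(v)$, and $\zeta_a(v)=\lambda(f(v))$, $\zeta_b(v)=\rho(g(v))$, which name the arcs containing $a(v)$ and $b(v)$;
3. $\alpha(v)$, the number of neighbors of $v$ in $L_{k+1}$ that cover $f(v)$;
4. for its opening, with $v\in O_J$, $J=(p,q)$:
   - $\mathrm{prevO}(v)$, the previous opening in $O_J$ ($\bot$ if none);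
   - $\mathrm{nextO}(v)$, the next opening in $O_J$ ($q=f(v)$ if none);
   - $\mathrm{nextC}(v)$, the smallest closing of $C_J$ larger than $a(v)$ ($\bot$ if none);
   - $\sigma(v)=\rho(x)$, where $x$ is the largest closing of $C_J$ in $(a(v),\mathrm{nextO}(v))$ ($\bot$ if none);
5. for its closing, with $v\in C_J$, $J=(p,q)$:
   - $\mathrm{prevC}(v)$, the previous closing in $C_J$ ($p=g(v)$ if none);
   - $\mathrm{firstO}(v),\mathrm{lastO}(v)$, the smallest and the largest opening of $O_J$ below $b(v)$ ($\bot$ if none);
   - $\tau(v)=\lambda(y)$, where $y$ is the smallest opening of $O_J$ in $(\mathrm{prevC}(v),b(v))$ ($\bot$ if none).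

The fields $\sigma$ and $\tau$ are the relays for mixed arcs mentioned above. There is a constant number of fields. Apart from $\mathrm{id}(r)\le n^c$, each is an integer or half-integer of absolute value at most $2n$, or $\bot$. With a self-delimiting code (for instance, double each bit of a field and end it with $01$) the certificates have $O(\log n)$ bits.

**Example.** In diagram A, $K=2$ and $E_2=\{1,\dots,9\}$. The vertex $v=(4,6)$ stores $\lambda(4)=3\frac12$, $\rho(4)=4\frac12$, $\lambda(6)=5\frac12$, $\rho(6)=6\frac12$, $f=g=5$. The level-1 arc $(3,5)$ contains only the opening $4$, so its number is that of $(3,4)$ and $\zeta_a=3\frac12$. The arc $(5,8)$ is not mixed, so $\zeta_b=z((6,7))=6\frac12$. Further $\alpha=0$; $\mathrm{prevO}=\bot$, $\mathrm{nextO}=5$, $\mathrm{nextC}=\sigma=\bot$; $\mathrm{prevC}=5$, $\mathrm{firstO}=\mathrm{lastO}=\tau=\bot$. In diagram B the arc $(5,8)$ is mixed, so $\zeta_b(v)=5\frac12$, and $v=(4,7)$ has $\mathrm{firstO}=\mathrm{lastO}=6$ and $\tau=\lambda(6)=z((5,6))=5\frac12$.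

## 7. The local checks

From now on fields are merely claimed. When a check mentions $\lambda$ or $\rho$ of a point, it means the corresponding field of the vertex through which the point was introduced. A vertex rejects if something is malformed ($d$ must be a nonnegative integer, positions must be integers, values $\lambda,\rho$ must lie in $\mathbb Z+\frac12$, $\bot$ may stand only where allowed, and so on), or if one of the following checks fails. The chord of the vertex with $d=0$ is $(0,b)$, and its only point is $b$.

**(T)** As in Section 1.

**(X)** (Chords make sense, and adjacent vertices cross.) If $d(v)=0$: $0<\lambda(b)<b<\rho(b)$. If $d(v)>0$: $1\le a<b$, $\lambda(a)<a<\rho(a)$, $\lambda(b)<b<\rho(b)$. The chord of $v$ crosses the chord of each neighbor.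

**(N)** (A new chord covers consecutive old points.) For $d(v)=k+1\ge1$: by (X) each neighbor $u$ with $d(u)=k$ has exactly one endpoint in $(a(v),b(v))$; as $a(v)\ge1$, it is a point of $u$. These points are pairwise distinct; sort them as $e_1<\dots<e_s$. Check:

- $f(v)=e_1$, $g(v)=e_s$, $\rho(e_i)=\lambda(e_{i+1})$ for $i<s$, $\zeta_a(v)=\lambda(e_1)$, $\zeta_b(v)=\rho(e_s)$;
- $\rho(a(v))<f(v)$ and $\lambda(b(v))>g(v)$;
- $\alpha(v)=\#\{v'\in N(v): d(v')=k+1,\ a(v')<f(v)<b(v')\}$.

**Definition (link).** An ordered pair $(v,w)$ of adjacent vertices with $d(v)=d(w)>0$ is a link if $\zeta_b(v)=\zeta_a(w)$ and $a(w)<b(v)$. Both $v$ and $w$ can recognize it.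

Links are the edges inside a layer that come from a mixed arc; $v$ closes and $w$ opens in it.

**(LC)** (Closing side of links.) At $v$ with $d(v)>0$: let $(v,w_1),\dots,(v,w_t)$ be the links of this form; the $y_i=a(w_i)$ are distinct, sorted $y_1<\dots<y_t$.

- If $t=0$: $\mathrm{firstO}(v)=\mathrm{lastO}(v)=\tau(v)=\bot$.
- If $t\ge1$:
  - $g(v)<y_1$, $b(v)<f(w_i)$ for all $i$, and $\rho(b(v))<f(w_1)$;
  - $\mathrm{prevO}(w_1)=\bot$, $\mathrm{nextO}(w_i)=y_{i+1}$ for $i<t$, and $\mathrm{nextO}(w_t)>b(v)$;
  - $\mathrm{firstO}(v)=y_1$, $\mathrm{lastO}(v)=y_t$;
  - $\tau(v)=\lambda(y_i)$ for the least $i$ with $y_i>\mathrm{prevC}(v)$ ($\bot$ if none);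
  - if $\mathrm{nextC}(w_t)=b(v)$, then $\lambda(b(v))=\rho(y_t)$.

**(LO)** (Opening side of links.) At $w$ with $d(w)>0$: let $(v_1,w),\dots,(v_t,w)$ be the links of this form; the $x_i=b(v_i)$ are distinct, sorted $x_1<\dots<x_t$.

- If $t=0$: $\mathrm{nextC}(w)=\sigma(w)=\bot$.
- If $t\ge1$: $\mathrm{nextC}(w)=x_1$; $\lambda(a(w))>g(v_1)$; $\sigma(w)=\rho(x_i)$ for the largest $i$ with $x_i<\mathrm{nextO}(w)$ ($\bot$ if none).

**(P)** (The owner of a point supervises the next layer.) At $u$ with $d(u)=k$, for each point $e$ of $u$: let $C_e$ be the set of neighbors $v$ with $d(v)=k+1$, $g(v)=e$, and $O_e$ the set of neighbors $w$ with $d(w)=k+1$, $f(w)=e$. In (P1) to (P3) let $t=|C_e|$, in (P4) to (P6) let $t=|O_e|$.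

- (P1) The $b(v)$, $v\in C_e$, are distinct, sorted $x_1<\dots<x_t$ with $x_i=b(v_i)$; $\mathrm{prevC}(v_1)=e$, $\mathrm{prevC}(v_i)=x_{i-1}$ for $i>1$.
- (P2) If $t\ge1$ and $\mathrm{firstO}(v_i)=\bot$ for all $i$: $x_t<\rho(e)$ and $\rho(x_t)=\rho(e)$. Otherwise: $x_i<\mathrm{firstO}(v_j)$ whenever $\mathrm{firstO}(v_i)=\bot\ne\mathrm{firstO}(v_j)$.
- (P3) For $1<i\le t$: if $\mathrm{lastO}(v_i)=\bot$ or $\mathrm{lastO}(v_i)<x_{i-1}$, then $\rho(x_{i-1})=\lambda(x_i)$; otherwise $\rho(x_{i-1})=\tau(v_i)$.
- (P4) The $a(w)$, $w\in O_e$, are distinct, sorted $y_1<\dots<y_t$ with $y_i=a(w_i)$; $\mathrm{prevO}(w_1)=\bot$, $\mathrm{prevO}(w_i)=y_{i-1}$ for $i>1$; $\mathrm{nextO}(w_i)=y_{i+1}$ for $i<t$, $\mathrm{nextO}(w_t)=e$.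
- (P5) If $t\ge1$ and $\mathrm{nextC}(w_i)=\bot$ for all $i$: $y_1>\lambda(e)$ and $\lambda(y_1)=\lambda(e)$.
- (P6) For $1\le i<t$: if $\mathrm{nextC}(w_i)=\bot$ or $\mathrm{nextC}(w_i)>y_{i+1}$, then $\rho(y_i)=\lambda(y_{i+1})$; otherwise $\lambda(y_{i+1})=\sigma(w_i)$.
- (P7) For each $w\in O_e$: $\alpha(w)=\#\{v'\in N(u)\setminus\{w\}: d(v')=k+1,\ a(v')<e<b(v'),\ v'\text{ crosses }w\}$.

So (P1) and (P4) fix the order of siblings; (P2) and (P5) separate and pass on the inherited number; (P3) and (P6) compare neighboring siblings; (P7) is the count of Proposition 1.

## 8. Honest certificates pass all checks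

Let $G$ be a circle graph with honest certificates. This section shows that every check holds.

**(T), (X).** (T) is clear. In (X), adjacent vertices cross, and the inequalities hold because $z(J)$ lies strictly inside $J$.

**(N).** By Lemma 2, $e_1<\dots<e_s$ are exactly the points of $E_k$ covered by $v$, so they are consecutive in $E_k$, and their owners lie in $L_k$. So $\rho(e_i)=z((e_i,e_{i+1}))=\lambda(e_{i+1})$. The level-$(k+1)$ arc to the right of $a(v)$ ends at or before $f(v)\in E_k$, so $\rho(a(v))<f(v)$; the one to the left of $b(v)$ starts at or after $g(v)$, so $\lambda(b(v))>g(v)$. The rest holds by definition of the fields.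

**Links.** If $v\in C_J$, then $\zeta_b(v)=\rho(g(v))=z(J)$. If $w\in O_{I}$, then $\zeta_a(w)=\lambda(f(w))=z(I)$. Arcs of the same level are disjoint, so these numbers are equal iff $J=I$. By (1), the links are exactly the pairs $v\in C_J$, $w\in O_J$ with $a(w)<b(v)$.

**(LC).** Let $v\in C_J$, $J=(p,q)$. The $w_i$ are the vertices of $O_J$ with $a(w_i)<b(v)$, so $y_1<\dots<y_t$ are the $t$ smallest openings in $J$. If $t=0$, the fields are $\bot$ by definition. Let $t\ge1$. Then $g(v)=p<y_1$ and $b(v)<q=f(w_i)$, as the points lie in $J$. The level-$(k+1)$ arc to the right of $b(v)$ lies in $J$, so $\rho(b(v))<q=f(w_1)$. The statements on $\mathrm{prevO}$, $\mathrm{nextO}$, $\mathrm{firstO}$, $\mathrm{lastO}$, $\tau$ hold by definition; $\mathrm{nextO}(w_t)$ is an opening above $b(v)$ or $q$. If $\mathrm{nextC}(w_t)=b(v)$, then $(y_t,b(v))$ contains no opening of $O_J$ and no closing of $C_J$, so it is a level-$(k+1)$ arc and $\lambda(b(v))=\rho(y_t)$.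

**(LO).** Let $w\in O_J$, $J=(p,q)$. The $x_i$ are the closings of $C_J$ above $a(w)$. The level-$(k+1)$ arc to the left of $a(w)$ lies in $J$, so $\lambda(a(w))>p=g(v_1)$ if $t\ge1$. The rest holds by definition.

**(P1), (P4).** A vertex $v\in L_{k+1}$ with $g(v)=e$ covers $e$, so by Lemma 2 it is adjacent to the owner $u$ of $e$. So $C_e=C_J$ for the level-$k$ arc $J$ to the right of $e$. Likewise $O_e=O_J$ for the level-$k$ arc $J$ to the left of $e$. Both checks now hold by definition.

**(P2), (P5).** Let $J$ be the arc to the right of $e$. If $t\ge1$ and all $\mathrm{firstO}(v_i)=\bot$, then $J$ is not mixed, and $k<K$. The arc $J'$ in the definition of $z(J)$ starts at $x_t$, so it is the level-$(k+1)$ arc to the right of $x_t$. Hence $x_t<z(J)=\rho(e)$ and $\rho(x_t)=z(J')=z(J)=\rho(e)$. Otherwise, if $\mathrm{firstO}(v_j)\ne\bot$, it is the smallest opening of $O_J$, and $\mathrm{firstO}(v_i)=\bot$ says that $x_i$ is below all openings of $O_J$. For (P5), let $J$ be the arc to the left of $e$. If $t\ge 1$ and all $\mathrm{nextC}(w_i)=\bot$, then $J$ is not mixed and $J'$ ends at $y_1$, so $y_1>z(J)=\lambda(e)$ and $\lambda(y_1)=z(J')=z(J)=\lambda(e)$.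

**(P3).** In the first case there is no opening of $O_J$ in $(x_{i-1},x_i)$, so this is a level-$(k+1)$ arc, and $\rho(x_{i-1})=\lambda(x_i)$. Otherwise the level-$(k+1)$ arc to the right of $x_{i-1}$ ends at the smallest opening $y$ in $(x_{i-1},x_i)$. As $\mathrm{prevC}(v_i)=x_{i-1}$, we get $\rho(x_{i-1})=\lambda(y)=\tau(v_i)$.

**(P6).** In the first case there is no closing of $C_J$ in $(y_i,y_{i+1})$, so this is a level-$(k+1)$ arc. Otherwise the level-$(k+1)$ arc to the left of $y_{i+1}$ starts at the largest closing $x$ in $(y_i,y_{i+1})$, and $\lambda(y_{i+1})=\rho(x)=\sigma(w_i)$, as $\mathrm{nextO}(w_i)=y_{i+1}$.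

**(P7).** By Lemma 2 every $v'\in L_{k+1}$ covering $e$ is adjacent to $u$. And $v'$ crosses $w$ iff they are adjacent. As $f(w)=e$, the count is $\alpha(w)$.

So all vertices accept. The diagram and the root were arbitrary, as Theorem 1 claims.

## 9. Accepted certificates contain a diagram of the graph

Suppose that all vertices accept. By Lemma 1 there is exactly one vertex $r$ with $d(r)=0$, and $d$ is the distance to $r$. Define points, $L_k,A_k,E_k$, arcs and covering as in Section 3 from the claimed positions. We show by induction on $k$:

**Claim $S_k$.**

1. The points of vertices of $A_k$ are pairwise distinct.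
2. Two vertices of $A_k$ are adjacent iff their chords cross.
3. Let $J=(p,q)$ be a level-$k$ arc. If $p$ is a point of a vertex of $L_k$, then $\rho(p)\in J$. If $q$ is a point of a vertex of $L_k$, then $\lambda(q)\in J$. If both, then $\rho(p)=\lambda(q)$.

Part 3 is the statement that the owners of the two ends share a number. Nothing is claimed for ends from earlier layers.

$S_0$ holds by (X): there is one vertex and one point, the arcs are $(0,b(r))$ and $(b(r),\infty)$, and $0<\lambda(b(r))<b(r)<\rho(b(r))$. Now assume $S_k$ and $L_{k+1}\ne\emptyset$. The following steps prove $S_{k+1}$.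

**Step 1. Each new endpoint has a well-defined level-$k$ arc, and links live in one arc.** This step recovers the sets $C_J,O_J$ from the claimed fields. Let $v\in L_{k+1}$ with $e_1<\dots<e_s$ as in (N); $s\ge1$ by (T). By $S_k(3)$, $\rho(e_i)$ lies in the level-$k$ arc with left end $e_i$, and $\lambda(e_{i+1})$ in the one with right end $e_{i+1}$. The two values are equal by (N) and distinct arcs are disjoint, so it is the same arc: $e_i,e_{i+1}$ are consecutive in $E_k$. Let $J^a(v)$ be the level-$k$ arc with right end $f(v)=e_1$ and $J^b(v)$ the one with left end $g(v)=e_s$. By (N) and $S_k(3)$, $\zeta_a(v)=\lambda(e_1)\in J^a(v)$ and $\zeta_b(v)=\rho(e_s)\in J^b(v)$. Put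
$$C_J=\{v\in L_{k+1}: J^b(v)=J\},\qquad O_J=\{w\in L_{k+1}: J^a(w)=J\}.$$

Let $J=(p,q)$. If $C_J\neq\emptyset$, then $p$ is a point of a neighbor in $L_k$ of each $v\in C_J$. By $S_k(1)$ the point $p$ has a unique owner $u_p\in A_k$. So $u_p\in L_k$, and $u_p$ is adjacent to all of $C_J$. Thus $C_J$ is the set $C_p$ seen by $u_p$ in (P). Likewise, if $O_J\neq\emptyset$, then $q$ has a unique owner $u_q\in L_k$, and $O_J$ is the set $O_q$ seen by $u_q$.

If $v\in C_J$ and $w\in O_J$, then $\zeta_b(v)=\rho(p)=\lambda(q)=\zeta_a(w)$ by $S_k(3)$. Conversely, $\zeta_b(v)=\zeta_a(w)$ puts the same number into $J^b(v)$ and $J^a(w)$, so these arcs are equal. Also $C_J\cap O_J=\emptyset$, since $v$ in both would give $q=f(v)\le g(v)=p$. Finally, if $v\in C_J$ and $w\in O_J$ are adjacent, then $a(w)<b(v)$, since otherwise $a(v)<b(v)\le a(w)<b(w)$ and the chords would not cross, against (X). Hence: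
$$\text{the links at level } k+1 \text{ are exactly the adjacent pairs } v\in C_J,\ w\in O_J \text{ for some } J. \tag{2}$$

**Step 2. The new endpoints lie in their arcs, they are distinct there, and crossings inside an arc are edges.** Precisely, let $J=(p,q)$ be a level-$k$ arc. Then all $b(v)$ ($v\in C_J$) and all $a(w)$ ($w\in O_J$) lie in $J$ and are pairwise distinct, and for $v\in C_J$, $w\in O_J$,
$$(v,w)\text{ is a link}\quad\text{iff}\quad a(w)<b(v). \tag{3}$$

By (N), $b(v)>g(v)=p$ and $a(w)<f(w)=q$. Closings are mutually distinct by (P1) at $u_p$, openings by (P4) at $u_q$.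

*No links in $J$.* By (2), (LC) and (LO), all fields $\mathrm{firstO}(v)$, $v\in C_J$, and $\mathrm{nextC}(w)$, $w\in O_J$, are $\bot$. If $C_J\ne\emptyset$, (P2) at $u_p$ gives $b(v)<\rho(p)<q$ for all $v\in C_J$, where $\rho(p)\in J$ by $S_k(3)$. If $O_J\ne\emptyset$, (P5) at $u_q$ gives $a(w)>\lambda(q)>p$ for all $w\in O_J$. So all these points lie in $J$. If both sets are nonempty, $\rho(p)=\lambda(q)$, so $b(v)<\rho(p)=\lambda(q)<a(w)$ always. Hence all points are distinct, and both sides of (3) are always false.

*Some link in $J$.* Let $v\in C_J$ have the links $(v,w_1),\dots,(v,w_t)$, $t\ge1$, sorted as in (LC); all $w_i\in O_J$. By (P4) at $u_q$, only the vertex with the smallest opening of $O_J$ has $\mathrm{prevO}=\bot$. So $y_1=a(w_1)$ is the minimum opening of $O_J$. By (P4) the field $\mathrm{nextO}$ is the true next opening of $O_J$, or $q$ for the last one. So $\mathrm{nextO}(w_i)=y_{i+1}$ shows that $y_1,\dots,y_t$ are the $t$ smallest openings, and $\mathrm{nextO}(w_t)>b(v)$ shows that all further openings are larger than $b(v)$. As $y_i<b(v)$ by the definition of a link, $v$ is linked exactly to those $w\in O_J$ with $a(w)<b(v)$, and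 $a(w)\ne b(v)$ for all $w\in O_J$. Further, $b(v)<f(w_1)=q$, so $b(v)\in J$; and $p=g(v)<y_1$, so all openings of $O_J$ lie in $J$.

Now let $v'\in C_J$ have no link. Then $\mathrm{firstO}(v')=\bot$, while $\mathrm{firstO}(v)=y_1\ne\bot$. So the second part of (P2) at $u_p$ gives $b(v')<y_1<q$. Hence $b(v')\in J$, and $b(v')$ is below all openings of $O_J$, in accordance with (3). This proves Step 2.

We record what the fields now mean. For $v\in C_J$, by (LC) and (3), $\mathrm{lastO}(v)$ is the largest opening of $O_J$ below $b(v)$ ($\bot$ if none). For $w\in O_J$, by (LO) and (3), $\mathrm{nextC}(w)$ is the smallest closing of $C_J$ above $a(w)$ ($\bot$ if none). By (P1) and (P4), $\mathrm{prevC}$ is the true previous closing in $C_J$ (or $p$), and $\mathrm{nextO}$ the true next opening in $O_J$ (or $q$).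

**Step 3. Proof of $S_{k+1}(1)$: no two points coincide.** By Step 2, $a(v)\in J^a(v)$ and $b(v)\in J^b(v)$ for $v\in L_{k+1}$. These are open level-$k$ arcs, so the new points are not in $E_k$. New points in different arcs differ. New points in the same arc $J$ are closings of $C_J$ or openings of $O_J$ and differ by Step 2; the two points of one vertex lie in different arcs, as $C_J\cap O_J=\emptyset$.

**Step 4. Proof of $S_{k+1}(2)$: crossing is adjacency.** This is where the two kinds of crossings of Section 3 are treated.

*Pairs $v\in L_{k+1}$, $u\in A_k$.* Since $a(v)\in J^a(v)$, $b(v)\in J^b(v)$ and $e_1,\dots,e_s$ are consecutive in $E_k$, the points of $E_k$ covered by $v$ are exactly $e_1,\dots,e_s$. By (N) and $S_k(1)$, their owners are exactly the neighbors of $v$ in $L_k$, and each of these crosses $v$. Any other $u\in A_k$ has no endpoint in $(a(v),b(v))$ (recall that $0$ is not covered), so it does not cross $v$; and it is not adjacent to $v$, since by (T) the neighbors of $v$ in $A_k$ lie in $L_k$. In particular: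
$$\text{if } v\in L_{k+1}\text{ covers a point of } u\in A_k,\text{ then } u\text{ is a neighbor of } v. \tag{4}$$

*Pairs $v,w\in L_{k+1}$.* Adjacent vertices cross by (X). Conversely, let the chords cross, say $a(v)<a(w)<b(v)<b(w)$.

(i) Suppose no point of $E_k$ lies in $(a(w),b(v))$. Then $a(w)$ and $b(v)$ lie in one level-$k$ arc $J$, so $J^a(w)=J^b(v)=J$, that is, $w\in O_J$ and $v\in C_J$. As $a(w)<b(v)$, they are linked by (3), hence adjacent.

(ii) Otherwise $e=f(w)$, the first point of $E_k$ after $a(w)$, lies in $(a(w),b(v))$. So $v$ covers $e$. Let $u\in L_k$ be the owner of $e$. We count as in Proposition 1. Let $X$ be the set of neighbors of $w$ in $L_{k+1}$ that cover $e$. By (N), $|X|=\alpha(w)$. Let $Y$ be the set of $v'\in N(u)\cap L_{k+1}$, $v'\ne w$, that cover $e$ and cross $w$. Since $w\in O_e$, (P7) at $u$ gives $|Y|=\alpha(w)$. An element of $X$ crosses $w$ by (X) and is adjacent to $u$ by (4), so $X\subseteq Y$, and hence $X=Y$. By (4), $v$ is adjacent to $u$, so $v\in Y=X$, and $v$ is adjacent to $w$.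

**Step 5. Proof of $S_{k+1}(3)$: the owners of the ends of new arcs share a number.** Let $(s,t)$ be a level-$(k+1)$ arc with at least one end a point of $L_{k+1}$ (otherwise nothing is claimed). It is contained in a level-$k$ arc $J=(p,q)$. The points of $L_{k+1}$ in $J$ are the closings of $C_J$ and the openings of $O_J$. An end that is not a point of $L_{k+1}$ is $p$ or $q$. By (X), $\lambda(x)<x<\rho(x)$ for every point $x$. So if both $s,t$ are points of $L_{k+1}$, it suffices to show $\rho(s)=\lambda(t)$, because then $s<\rho(s)=\lambda(t)<t$.

*Case A: $s=p$, and $t$ is a point of $L_{k+1}$.* We need $\lambda(t)>p$.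

- If $t=b(v)$, then $\lambda(t)>g(v)=p$ by (N).
- If $t=a(w)$ and $w$ has a link $(v_1,w)$, with $v_1$ as in (LO), then $\lambda(t)>g(v_1)=p$ by (LO).
- If $t=a(w)$ and $w$ has no link of this form, then by (3) no closing of $C_J$ is above $t$. None is below, as $t$ is the first point of $L_{k+1}$ in $J$. So $C_J=\emptyset$, there are no links in $J$, and all $\mathrm{nextC}$ in $O_J$ are $\bot$. As $t$ is the smallest opening, (P5) at $u_q$ gives $\lambda(t)=\lambda(q)\in J$, so $\lambda(t)>p$.

*Case B: $t=q$, and $s$ is a point of $L_{k+1}$.* We need $\rho(s)<q$.

- If $s=a(w)$, then $\rho(s)<f(w)=q$ by (N).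
- If $s=b(v)$ and $v$ has a link $(v,w_1)$, with $w_1$ as in (LC), then $\rho(s)<f(w_1)=q$ by (LC).
- If $s=b(v)$ and $v$ has no link of this form, then by (3) no opening of $O_J$ is below $s$. None is above, as $s$ is the last point of $L_{k+1}$ in $J$. So $O_J=\emptyset$, all $\mathrm{firstO}$ in $C_J$ are $\bot$, and $s$ is the largest closing. (P2) at $u_p$ gives $\rho(s)=\rho(p)\in J$, so $\rho(s)<q$.

*Case C: both $s,t$ are points of $L_{k+1}$.* There are four types.

C1: $s$ and $t=b(v)$ are closings. They are consecutive in $C_J$ with no opening of $O_J$ between. So $\mathrm{lastO}(v)$ is $\bot$ or less than $s$, and (P3) at $u_p$ gives $\rho(s)=\lambda(t)$.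

C2: $s=a(w)$ and $t$ are openings. They are consecutive in $O_J$ with no closing of $C_J$ between. So $\mathrm{nextC}(w)$ is $\bot$ or larger than $t$, and (P6) at $u_q$ gives $\rho(s)=\lambda(t)$.

C3: $s=a(w)$ is an opening and $t=b(v)$ a closing. By (3), $(v,w)$ is a link, and $s$ is the largest opening linked to $v$, as no opening lies in $(s,t)$. No closing lies in $(s,t)$ either, so $\mathrm{nextC}(w)=t$. The last item of (LC) at $v$ gives $\lambda(t)=\rho(s)$.

C4: $s=b(v)$ is a closing and $t=a(w)$ an opening. First suppose there are no links in $J$. By (3) all closings are below all openings, so $s$ is the largest closing of $C_J$ and $t$ the smallest opening of $O_J$. All $\mathrm{firstO}$ in $C_J$ and all $\mathrm{nextC}$ in $O_J$ are $\bot$. Here the number is inherited: (P2) at $u_p$, $S_k(3)$, and (P5) at $u_q$ give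
$$\rho(s)=\rho(p)=\lambda(q)=\lambda(t).$$

Now suppose there is a link $(v^*,w^*)$ in $J$, so $a(w^*)<b(v^*)$. Either $b(v^*)\le s$, and then there is an opening of $O_J$ below $s$. Or $b(v^*)>s$, and then $b(v^*)>t$, since no point lies in $(s,t)$ and $t$ is an opening. So at least one of the following two situations occurs, and each gives $\rho(s)=\lambda(t)$ through a relay.

- *A closing of $C_J$ above $t$ exists.* Let $t'=b(v')$ be the smallest. The previous closing of $C_J$ is $s$, so $\mathrm{prevC}(v')=s$. Also $\mathrm{lastO}(v')\ge t>s$, so $\rho(s)=\tau(v')$ by (P3) at $u_p$. By (3), $v'$ is linked to all openings of $O_J$ below $t'$. The smallest such opening above $\mathrm{prevC}(v')=s$ is $t$, so $\tau(v')=\lambda(t)$ by (LC). Hence $\rho(s)=\lambda(t)$.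
- *An opening of $O_J$ below $s$ exists.* Let $s'=a(w')$ be the largest. The next opening of $O_J$ is $t$, so $\mathrm{nextO}(w')=t$. Also $\mathrm{nextC}(w')\le s<t$, so $\lambda(t)=\sigma(w')$ by (P6) at $u_q$. By (3), $w'$ is linked to all closings of $C_J$ above $s'$. The largest such closing below $\mathrm{nextO}(w')=t$ is $s$, so $\sigma(w')=\rho(s)$ by (LO). Hence $\rho(s)=\lambda(t)$.

This proves $S_{k+1}$.

**Step 6. The certified chords represent $G$.** All layers $L_0,\dots,L_K$ are nonempty, so by induction $S_K$ holds, and $A_K$ is the whole vertex set. The endpoints of the claimed chords are the points, which are distinct by $S_K(1)$ and positive, and $a(r)=0$. So all endpoints are distinct, and by $S_K(2)$ two chords cross iff their vertices are adjacent. Hence $G$ is a circle graph, represented exactly by the diagram in the certificates. Equivalently, if $G$ is not a circle graph, every assignment of certificates makes some vertex reject. Together with Section 8 and the size bound in Section 6, this proves Theorem 1. $\blacksquare$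

## 10. Fans, wheels, and the lower bound

For Theorem 2 we take a circle graph, the fan, and re-route two of its edges so that no vertex notices, creating a graph that is not a circle graph.

**Step 1. Fans are circle graphs.** The fan $F_N$ consists of a path $v_1\dots v_N$ and a hub $u$ adjacent to all $v_i$, so $n=N+1$. Represent $v_i$ by a segment between two parallel lines, with (top, bottom) coordinates
$$(i-1,\,i+1)\ \text{ for odd } i,\qquad (i+1,\,i-1)\ \text{ for even } i.$$
On each line, odd indices get even coordinates and even indices get odd ones, and within each parity they are distinct. Two segments cross iff their orders on the two lines differ. For $i$ odd and $j=i+1$: on top $i-1<i+2$, at the bottom $i+1>i$, so they cross. For $i$ even and $j=i+1$: on top $i+1>i$, at the bottom $i-1<i+2$, so they cross. For $j\ge i+2$, both coordinates of $v_i$ are at most $i+1$ and both of $v_j$ are at least $j-1\ge i+1$; since coordinates on a line are distinct, $v_i$ comes first on both lines, and they do not cross. Close the two lines up to a circle and add a chord that separates the top endpoints from the bottom ones. It crosses all others, so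 this is a chord diagram of $F_N$.

**Step 2. Wheels are not circle graphs.** Let $W_k$ be the cycle $C_k$ plus a hub adjacent to all its vertices, and let $k\ge5$. Suppose $W_k$ has a chord diagram. The hub's chord separates the two endpoints of each rim chord, so the rim chords run between its two sides. Any two noncrossing rim chords are then ordered: one is to the left of the other, on both sides. If $x$ is left of $v$ and $y$ is right of $v$, then $x$ is left of $y$, so $x,y$ do not cross.

Let $v$ be a rim vertex. Its non-neighbors in $C_k$ induce a path, which is connected, and each of them is left or right of $v$. Two adjacent ones cross, so they are on the same side of $v$. So all non-neighbors are to the left of $v$, or all are to the right. Hence the relation "left of" orients the complement $\overline{C_k}$ so that each vertex is a source or a sink. Each edge goes from a source to a sink, so $\overline{C_k}$ is bipartite. But $\overline{C_5}$ is a $5$-cycle, and for $k\ge6$ the first, third and fifth vertex of the rim form a triangle in $\overline{C_k}$. This is a contradiction. Since circle graphs are closed under taking induced subgraphs,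 no circle graph contains an induced $W_k$ with $k\ge5$.

**Step 3. Crossing two edges of a fan.** Here we bound the certificate size. Suppose a scheme uses at most $s$ bits on $F_N$, where $n=N+1\ge7$. Fix identifiers and accepted certificates $c(\cdot)$. There are $2^{s+1}-1$ bit strings of length at most $s$, so at most $(2^{s+1}-1)^2$ pairs of certificates. The number of indices $i\equiv1\pmod5$ with $1\le i\le N-1$ is $\lceil (N-1)/5\rceil$. Suppose that
$$(2^{s+1}-1)^2<\lceil (N-1)/5\rceil .$$
By the pigeonhole principle there are two such indices $i<j$ with $c(v_i)=c(v_j)$ and $c(v_{i+1})=c(v_{j+1})$, and $j-i\ge5$.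

Replace the edges $v_iv_{i+1}$, $v_jv_{j+1}$ by $v_iv_{j+1}$, $v_jv_{i+1}$ (these were not edges, as $j-i\ge5$), and keep all identifiers and certificates. The new graph is connected via $u$. Every vertex sees the same as before: $v_i$ now sees $c(v_{j+1})=c(v_{i+1})$, $v_{j+1}$ sees $c(v_i)=c(v_j)$, $v_j$ sees $c(v_{i+1})=c(v_{j+1})$, $v_{i+1}$ sees $c(v_j)=c(v_i)$, and all other neighborhoods, including that of $u$, are unchanged. So all vertices accept.

But $v_{i+1}v_{i+2}\cdots v_j$, closed by the new edge $v_jv_{i+1}$, is now an induced cycle of length $j-i\ge5$ all of whose vertices are adjacent to $u$. This is an induced wheel, so by Step 2 the new graph is not a circle graph, and some vertex should have rejected. This contradiction shows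
$$2^{2(s+1)}\ge(2^{s+1}-1)^2\ge\frac{N-1}{5}=\frac{n-2}{5},\qquad\text{i.e.}\qquad s\ge\frac12\log_2\frac{n-2}{5}-1 .$$

The argument does not use the range of identifiers, and it remains valid if all vertices know $n$, since the new graph has the same number of vertices. Together with Theorem 1, the local complexity of circle graphs is $\Theta(\log n)$. This proves Theorem 2. $\blacksquare$
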